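# An ascending chain of maps onto free products with no upper bound

## 1. The theorem on six groups and the Fuchsian example

**Data.** Let $H_1,\dots,H_6$ be finitely generated groups and let $z_i\in H_i$ be elements of infinite order. Put
$$G=\langle H_1*\cdots*H_6\mid z_1z_2z_3z_4z_5z_6=1\rangle ,$$
$$\Sigma_1=\langle H_1*H_2\mid z_1z_2\rangle,\qquad \Sigma_2=\langle H_3*H_4\mid z_3z_4\rangle,\qquad \Sigma_3=\langle H_5*H_6\mid z_5z_6\rangle ,$$
$$U=\Sigma_1*\Sigma_2,\qquad V=\Sigma_3 ,$$
and let $\pi:G\to U*V$ be the epimorphism that sends each $H_i$ to its copy in the appropriate $\Sigma_j$. It is well defined because $(z_1z_2)(z_3z_4)(z_5z_6)\mapsto 1$.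

**Theorem A.** Suppose $\Sigma_1,\Sigma_2,\Sigma_3$ are residually finite. Let $\alpha_1:U\to A_1$ and $\beta_1:V\to B_1$ be epimorphisms onto nontrivial finite groups. Then there is a sequence $h_1<h_2<\cdots$ of epimorphisms $h_m:G\to A_m*B_m$ with $A_m,B_m$ finite and nontrivial, with $h_1=(\alpha_1*\beta_1)\circ\pi$, and with $\bigcap_m\ker h_m=1$. If moreover $G$ is freely indecomposable and not cyclic, then no homomorphism $h$ of $G$ into a free product satisfies $h>h_m$ for all $m$.

**Theorem 1.** Let $H_i=\langle s_i,t_i\mid s_i^2,t_i^2\rangle$ and $z_i=s_it_i$, so that
$$G=\langle s_1,t_1,\dots,s_6,t_6\mid s_i^2,\ t_i^2,\ s_1t_1s_2t_2\cdots s_6t_6\rangle .$$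
Then Theorem A applies to $G$, including its last sentence, and no homomorphism of $G$ factors through an epimorphism onto $M*F$ with $F\ne 1$ free.

The relation $<$ and the phrase "factors through" are defined in Section 2. Theorem 1 disproves a conjecture stated in E. Jaligot and Z. Sela, "Makanin-Razborov Diagrams over Free Products", arXiv:0902.2493 (2009). In plain words, the conjecture says this. Map a finitely generated group to free products in such a way that each map strictly refines the one before it, respecting the free product structures. Then a single map to a free product strictly refines all of them. Theorem 1 gives a group $G$ and a sequence of maps for which there is no such single map. This $G$ is a cocompact Fuchsian group, so it is finitely presented, and every $h_m$ is onto a free product of two finite groups.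

## 2. Elliptic elements and the order on maps

**Trees and normal forms.** Every nontrivial element of $A*B$ is uniquely a reduced word, that is, a product of nontrivial syllables taken alternately from $A$ and $B$. A reduced word of length at least $2$ is *cyclically reduced* if its first and last syllables lie in different factors. Every element is conjugate to the identity, to an element of a factor, or to a cyclically reduced word of length at least $2$, and these cases exclude each other. Two cyclically reduced words of length at least $2$ are conjugate if and only if one is a cyclic permutation of the other (the conjugacy theorem for free products). The same statements hold with more than two factors.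

The Bass–Serre tree of $A*B$ has as vertices the cosets $gA$ and $gB$, and as edges the elements $g$, with $g$ joining $gA$ to $gB$. The group acts by left multiplication. Edge stabilizers are trivial, vertex stabilizers are the conjugates of $A$ and $B$, and the two types of vertices are preserved, so there are no inversions. An element acting on a tree without inversions either fixes a vertex or is *hyperbolic*: it translates a line, its *axis*, by a positive *translation length*.

**Definition (elliptic).** Let $h:G\to A*B$ be a homomorphism. An element $x\in h(G)$ is *elliptic* if it is conjugate in $A*B$ into $A$ or into $B$, equivalently if it fixes a vertex of the Bass–Serre tree.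

For example, if $1\ne a\in A$ and $1\neq b\in B$, then $ab$ is cyclically reduced of length $2$, so it is not elliptic. If $B=1$, every element is elliptic.

**Definition (order).** Let $h_i:G\to A_i*B_i$, $i=1,2$. We write $h_1>h_2$, or $h_2<h_1$, if there is an epimorphism $\tau:h_1(G)\to h_2(G)$ with nontrivial kernel such that $\tau$ maps the elliptics of $h_1(G)$ into the elliptics of $h_2(G)$, and $h_2(g)=\tau(h_1(g))$ for all $g\in G$.

If $h_1>h_2$ then $\ker h_1\subsetneq\ker h_2$, since $\tau$ is not injective on $h_1(G)$. Thus kernels strictly decrease along a chain $h_1<h_2<\cdots$.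

The order sees the free product structure of the target, and not only the kernels. Let $F_2=\langle x\rangle*\langle y\rangle$ be free of rank $2$, and let $p_m:F_2\to \mathbb Z/2^m*\mathbb Z/2^m$ ($m\ge1$) send $x,y$ to the generators of the factors. The natural maps show $p_1<p_2<\cdots$. The identity, seen as a map $F_2\to\langle x\rangle*\langle y\rangle$, lies above every $p_m$. Now regard the identity as a map $e:F_2\to F_2*1$. It has the same kernel, but every element of its image is elliptic, including $xy$, while $p_m(xy)$ is not elliptic. So $e>p_m$ fails.

**Definition (factoring).** A homomorphism $h_m:G\to A_m*B_m$ *factors through an epimorphism onto a group of the form $M*F$* if there are a group $M$, a nontrivial free group $F$, an epimorphism $\kappa:G\to M*F$ and a homomorphism $\varphi:M*F\to A_m*B_m$ with $h_m=\varphi\circ\kappa$.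

For example, every homomorphism from a free group of rank at least $1$ factors in this way: take $M=1$ and $\kappa=\mathrm{id}$. By contrast, a group without epimorphisms onto $\mathbb Z$ has no homomorphism that factors, because $M*F$ with $F\neq 1$ free maps onto $F$ and hence onto $\mathbb Z$.

**Conjecture (Jaligot–Sela).** Let $G$ be a finitely generated group and let $h_1<h_2<\cdots$ be homomorphisms of $G$ into free products. Then there is a homomorphism $h$ from $G$ into a free product with $h>h_m$ for every $m$. One may even assume that the $h_m$ do not factor through an epimorphism onto a group $M*F$ with $F$ a nontrivial free group.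

A counterexample should satisfy the last, additional hypothesis. The one in Theorem 1 does.

**Other textbook notions.** A group is *freely indecomposable* if it is not a free product of two nontrivial groups. It is *residually finite* if every nontrivial element survives in some finite quotient. By intersecting finitely many normal subgroups of finite index, any finite set of nontrivial elements can then be avoided by one normal subgroup of finite index. The Kurosh theorem says that a subgroup of $A*B$ is a free product of a free group and of groups conjugate into $A$ or $B$.

## 3. Chains that do have upper bounds, and a criterion for having none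

Two easy situations show what an upper bound has to do.

*Everything elliptic.* Let $h_1<h_2<\cdots$ be a chain in which every element of every $h_m(G)$ is elliptic. Put $K=\bigcap_m\ker h_m$ and let $h:G\to (G/K)*1$ be the quotient map. Since $K\subseteq\ker h_{m+1}\subsetneq\ker h_m$, there is an epimorphism from $G/K$ onto $h_m(G)$ with nontrivial kernel. The ellipticity condition is automatic, so $h>h_m$ for all $m$. For instance, $\mathbb Z\to\mathbb Z/2^m$ is bounded above by $\mathbb Z\to\mathbb Z*1$.

*$G=\mathbb Z$.* Let $g$ be a generator. If some $h_m(g)$ is not elliptic, it has infinite order, so $h_m$ is injective, and nothing lies above $h_m$ because $\ker h_{m+1}\subsetneq\ker h_m$ is impossible. Hence in an infinite chain every $h_m(g)$ is elliptic, so every $h_m(G)$ consists of elliptics, and the previous paragraph gives an upper bound.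

In general an upper bound $h$ must satisfy $\ker h\subseteq\bigcap_m\ker h_m$. So $h(G)$ must be large, and at the same time it must have few elliptics. These demands conflict if the intersection of kernels is trivial and $G$ has no free splitting.

**Lemma 1.** Let $G$ be freely indecomposable and not cyclic, let $I$ be a set of indices, and let $h_m:G\to A_m*B_m$ ($m\in I$) be homomorphisms with $\bigcap_{m\in I}\ker h_m=1$. Suppose some $h_{m_0}(G)$, $m_0\in I$, contains a non-elliptic element. Then no homomorphism $h$ of $G$ into a free product satisfies $h>h_m$ for all $m\in I$.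

*Proof.* Suppose $h:G\to A*B$ satisfies $h>h_m$ for all $m\in I$, with epimorphisms $\sigma_m:h(G)\to h_m(G)$ such that $h_m=\sigma_m h$. Then $\ker h\subseteq\bigcap_{m\in I}\ker h_m=1$, so $h(G)\cong G$. By the Kurosh theorem, $h(G)$ is a free product of a free group and of conjugates of subgroups of $A$ or $B$. As $h(G)$ is freely indecomposable, at most one of these free factors is nontrivial. If that factor were the free group, it would be freely indecomposable and free, hence cyclic, which is excluded. The trivial group is cyclic too. So $h(G)$ lies in a conjugate of $A$ or of $B$, and all its elements are elliptic. Since $\sigma_{m_0}$ is onto and preserves ellipticity, all elements of $h_{m_0}(G)$ are elliptic, a contradiction. $\square$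

So the task is this: in a freely indecomposable group, find an ascending chain of maps onto free products $A_m*B_m$ of nontrivial groups whose kernels intersect trivially.

## 4. The untwisted chain, and twists that finite quotients do not see

We work with the data of Section 1. Each $\Sigma_j$ is an amalgam of two of the $H_i$ over $\mathbb Z$. For example, $\Sigma_1$ is $H_1$ and $H_2$ amalgamated along $z_1=z_2^{-1}$. So the $H_i$ embed in the $\Sigma_j$, and $U$ and $V$ are infinite.

**The first attempt.** Choose epimorphisms $\alpha_m:U\to A_m$ and $\beta_m:V\to B_m$ onto larger and larger finite quotients, each factoring through the next, and put $h_m=(\alpha_m*\beta_m)\circ\pi$. If at each step the kernel of $\alpha_m$ strictly shrinks, this is a chain $h_1<h_2<\cdots$. But $\pi:G\to U*V$ is itself an upper bound: $h_m=(\alpha_m*\beta_m)\circ\pi$, the map $\alpha_m*\beta_m$ sends elliptics to elliptics, and its kernel is nontrivial because $U$ is infinite and $A_m$ is finite. The trouble is that $\ker\pi$ lies in every $\ker h_m$, and $\ker\pi$ contains $z_1z_2$, $z_3z_4$ and $z_5z_6$, which are nontrivial in $G$ (see the amalgams below).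

**Precomposing with automorphisms.** To get elements out of the kernels, replace $\pi$ by $\pi\circ\phi_m$ with $\phi_m\in\mathrm{Aut}(G)$ changing with $m$. For the maps to remain a chain, each change of $\phi_m$ must be invisible in the finite quotients already chosen. That is, with $\eta=(\alpha_m*\beta_m)\circ\pi$ we need automorphisms $\theta$ with $\eta\circ\theta=\eta$. Conjugating part of $G$ by a high power of an element $u$ is invisible if $\eta(u)$ has finite order dividing the exponent. This suggests the following automorphisms.

In $G$ put
$$f=z_2z_3,\qquad d=z_6z_1z_2=(z_3z_4z_5)^{-1},\tag{1}$$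
where the last equality is a cyclic conjugate of the relator.

* $T_f$ is $x\mapsto fxf^{-1}$ on $H_2,H_3$ and the identity on $H_1,H_4,H_5,H_6$. It respects the relator because $z_1\cdot f(z_2z_3)f^{-1}\cdot z_4z_5z_6=z_1fz_4z_5z_6$, which is the relator again.
* $T_d$ is the identity on $H_6,H_1,H_2$ and is $x\mapsto dxd^{-1}$ on $H_3,H_4,H_5$. It respects the cyclically permuted relator because $z_6z_1z_2\cdot d(z_3z_4z_5)d^{-1}=d\cdot d\,d^{-1}d^{-1}=1$.

We have $T_f(f)=f(z_2z_3)f^{-1}=f$, and $T_d(d)=T_d(z_6z_1z_2)=d$. Hence the maps that conjugate the same factors by $f^{-1}$, respectively $d^{-1}$, are inverses (they respect the relators by the same computations), so $T_f,T_d\in\mathrm{Aut}(G)$. Moreover $T_f^n$ and $T_d^l$ conjugate the indicated factors by $f^n$ and $d^l$.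

Let $P=H_6*H_1*H_2$ and $Q=H_3*H_4*H_5$. The element $z_6z_1z_2$ has infinite order in $P$, and $z_3z_4z_5$ has infinite order in $Q$, since each is cyclically reduced of length $3$. Hence
$$G=P*_{\langle d\rangle}Q,\tag{2}$$
and $P$, $Q$ embed in $G$. In particular $z_1z_2\ne1$ and $z_3z_4\neq 1$. Grouping the factors as $(H_1*\dots*H_4)$ and $(H_5*H_6)$, amalgamated along $z_1z_2z_3z_4=(z_5z_6)^{-1}$, we see in the same way that $z_5z_6\ne1$.

**Why these elements.** We have $\pi(f)=z_2z_3\in U$, and since $z_1z_2=1$ in $\Sigma_1$, also $\pi(d)=z_6\in V$. Both become elements of finite groups under $\eta$, so suitable powers of $T_f$ and $T_d$ are invisible to $\eta$.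

**One twist is not enough.** Twisting along $f$ already rescues $z_1z_2$. In $U*V$,
$$\pi T_f(z_1z_2)=z_1\,(z_2z_3)z_2(z_2z_3)^{-1}=z_3z_2z_3^{-1}z_2^{-1}\ne1 .$$
But $T_f$ fixes $z_5z_6$, so $\pi T_f^n(z_5z_6)=1$ for all $n$. And $T_d$ fixes $z_1z_2\in P$, so $\pi T_d^l(z_1z_2)=1$ for all $l$. Even $z_5z_6$, which $T_d$ does move, stays in the kernel, because $\pi(d)=z_6=z_5^{-1}$ in $V$:
$$\pi T_d^l(z_5z_6)=z_6^l z_5z_6^{-l}z_6=1 .$$

There is a conflict here. An insertion of large powers of $D$ into a word makes it nontrivial when $D$ is hyperbolic in a tree (Section 5). But $\pi(d)$ is elliptic, and it has to be, since invisibility asks that $\eta(d)$ have finite order.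

**Combining the twists.** Consider $\theta=T_f^nT_d^l$, where $T_d^l$ acts first. Then $\pi\theta=\rho\circ T_d^l$ with $\rho=\pi T_f^n$, so the powers that get inserted are powers of $\rho(d)$, not of $\pi(d)$. And
$$\rho(d)=z_6\cdot \pi T_f^n(z_1z_2)$$
is a product of a nontrivial element of $V$ and a nontrivial element of $U$ (for $n=1$ the second one was computed above). So $\rho(d)$ is hyperbolic, while $(\alpha*\beta)(\rho(d))=\eta(T_f^n(d))=\eta(d)=\beta(z_6)$ still lies in a finite factor for the relevant $n$. For instance, with $D=\rho(d)=z_6u$, where $1\ne u\in U$, and $l=1$,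
$$\pi\theta(z_5z_6)=Dz_5D^{-1}z_6=z_6\,u\,z_5\,u^{-1}\neq1 .$$
Sections 5 and 6 turn this into a proof that works for every nontrivial element of $G$.

## 5. Big powers of a hyperbolic element

For vertices of a tree put $(a|b)_p=\frac12\big(d(a,p)+d(b,p)-d(a,b)\big)$. This is the length of the common initial segment of $[p,a]$ and $[p,b]$, so it is an integer. Three facts are immediate:
$$(a|b)_p\le d(a,p),\qquad (a|b)_c+(a|c)_b=d(b,c),\qquad (a|b)_p\ge\min\{(a|e)_p,(e|b)_p\}.\tag{3}$$

**Lemma 2.** Let $p_0,\dots,p_N$ ($N\ge1$) be vertices of a tree and $R\ge0$, with $d(p_{i-1},p_i)>2R$ for $1\le i\le N$ and $(p_{i-1}|p_{i+1})_{p_i}\le R$ for $0<i<N$. Then $p_0\ne p_N$.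

*Proof.* We show $(p_0|p_i)_{p_{i-1}}\le R$ for $i=1,\dots,N$, which says that the step from $p_{i-1}$ to $p_i$ backtracks little toward $p_0$. For $i=1$ the left side is $0$. Suppose the bound holds for some $i<N$. By the second part of (3),
$$(p_0|p_{i-1})_{p_i}=d(p_{i-1},p_i)-(p_0|p_i)_{p_{i-1}}>2R-R=R .$$
By the third part, $R\ge(p_{i-1}|p_{i+1})_{p_i}\ge\min\{(p_{i-1}|p_0)_{p_i},(p_0|p_{i+1})_{p_i}\}$. The first entry of the minimum exceeds $R$, so the second is at most $R$. This completes the induction. Finally
$$d(p_0,p_N)\ge(p_0|p_{N-1})_{p_N}=d(p_{N-1},p_N)-(p_0|p_N)_{p_{N-1}}>R\ge0 .\qquad\square$$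

**Lemma 3 (big powers).** Let $\Gamma$ act without inversions on a tree with trivial edge stabilizers. Let $D\in\Gamma$ be hyperbolic, and let $y_0,\dots,y_k\in\Gamma$ satisfy $y_iDy_i^{-1}\ne D^{\pm1}$ for all $i$. Then there is $l_0$ such that
$$y_0D^{l_1}y_1D^{l_2}\cdots y_kD^{l_{k+1}}\neq1\qquad\text{whenever all } |l_i|\ge l_0 .$$

*Proof.* Let $\mathcal A$ be the axis of $D$ and $t\ge1$ its translation length.

**Step 1: translates of the axis overlap little.** The purpose is to bound backtracking. We claim that if $yDy^{-1}\ne D^{\pm1}$, then $\mathcal A\cap y\mathcal A$ contains no segment with $t+1$ edges. Suppose it contains one, with vertices $j_0,\dots,j_{t+1}$ in order. Both $D$ (along $\mathcal A$) and $yDy^{-1}$ (along $y\mathcal A$) translate by $t$. So for suitable signs $\epsilon,\epsilon'$ both $D^{\epsilon}$ and $(yDy^{-1})^{\epsilon'}$ map $j_0\mapsto j_t$ and $j_1\mapsto j_{t+1}$. Then $D^{-\epsilon}(yDy^{-1})^{\epsilon'}$ fixes the edge $[j_0,j_1]$, hence is trivial, and $yDy^{-1}=D^{\pm1}$, a contradiction.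

**Step 2: a path of points to which Lemma 2 will apply.** Fix a vertex $x\in\mathcal A$. Put $c=\max_i d(x,y_ix)$ and $R=c+t+1$, choose $l_0$ with $l_0t>3c+2t+2$, and assume $|l_i|\ge l_0$ for all $i$. Let
$$p_0=x,\qquad p_i=y_0D^{l_1}y_1D^{l_2}\cdots y_{i-1}D^{l_i}x\quad(1\le i\le k+1).$$
The point $p_{k+1}$ is the image of $x$ under the element in question, so it suffices to show $p_{k+1}\ne p_0$. The steps are long:
$$d(p_{i-1},p_i)=d(x,y_{i-1}D^{l_i}x)\ge d(y_{i-1}x,y_{i-1}D^{l_i}x)-d(x,y_{i-1}x)\ge|l_i|t-c>2c+2t+2=2R .$$

**Step 3: backtracking is at most $R$.** This is the second hypothesis of Lemma 2. Let $1\le i\le k$. Translating $p_i$ to $x$ gives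
$$(p_{i-1}|p_{i+1})_{p_i}=\big(D^{-l_i}y_{i-1}^{-1}x\,\big|\,y_iD^{l_{i+1}}x\big)_x .$$
The first geodesic satisfies $[x,D^{-l_i}y_{i-1}^{-1}x]\subset\mathcal A\cup D^{-l_i}[x,y_{i-1}^{-1}x]$. Points of the second piece are within $c$ of $D^{-l_i}x$, hence at distance at least $|l_i|t-c$ from $x$. So the points of the geodesic at distance less than $|l_i|t-c$ from $x$ lie in $\mathcal A$, and $|l_i|t-c>c+t+2$. The second geodesic satisfies $[x,y_iD^{l_{i+1}}x]\subset[x,y_ix]\cup y_i\mathcal A$, so its points at distance greater than $c$ from $x$ lie in $y_i\mathcal A$. If the common initial segment had length at least $c+t+2$, its vertices at distances $c+1,\dots,c+t+2$ from $x$ would span a segment of $t+1$ edges in $\mathcal A\cap y_i\mathcal A$, contradicting Step 1. So the product is at most $c+t+1=R$.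

Lemma 2 with $N=k+1$ gives $p_{k+1}\neq p_0$. $\square$

## 6. Two twists bring every element out of the kernel

Lemma 3 will be applied with $D=\rho(d)$ and with $y_i$ the images under $\rho$ of elements of $P$ or $Q$. For this we need to know which elements of $P$ and $Q$ commute with $d$ or invert it, and that $\rho$ is injective on $P$ and on $Q$.

**Lemma 4.** Let $c\in C$ have infinite order, let $1\ne e\in E$, and let $x=ce\in C*E$. If $y\in C*E$ satisfies $yxy^{-1}=x^{\pm1}$, then $y\in\langle x\rangle$.

*Proof.* *Inversion is impossible.* The words $ce$ and $x^{-1}=e^{-1}c^{-1}$ are cyclically reduced of length $2$. If they were conjugate, $e^{-1}c^{-1}$ would be a cyclic permutation of $ce$. Since it begins in $E$, it would be $ec$, so $c^{-1}=c$, contradicting that $c$ has infinite order.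

*Commuting elements.* Let $yxy^{-1}=x$. On the Bass–Serre tree of $C*E$, the element $x$ is not elliptic, so it is hyperbolic. Its translation length is at most $d(E,ceE)$, and we have $ceE=cE\neq E$ (since $c\notin E$), so $d(E,cE)=2$ via the vertex $C$. Since vertex types are preserved, translation lengths are even, so the translation length of $x$ is exactly $2$. The element $y$ maps the axis of $x$ to the axis of $yxy^{-1}=x$, so it preserves this axis and acts on it as an isometry commuting with the translation by $x$. A reflection would conjugate a translation to its inverse, so $y$ acts as a translation (possibly trivial), by an even amount. Hence $yx^{j}$ fixes the axis pointwise for some integer $j$. Edge stabilizers are trivial, so $y=x^{-j}$. $\square$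

**Lemma 5.** Let $n\ge1$ and $\rho=\pi\circ T_f^n$.

(i) The map $\rho$ is injective on $P$ and on $Q$, and $D=\rho(d)$ is hyperbolic on the Bass–Serre tree of $U*V$.

(ii) If $y\in P\smallsetminus\langle d\rangle$ or $y\in Q\smallsetminus\langle d\rangle$, then $ydy^{-1}\ne d^{\pm1}$.

*Proof.* **Step 1: inside $U$, conjugating by $f^n$ makes copies of $\Sigma_1$, and of $\Sigma_2$, independent.** This is what makes $\rho$ injective although $\pi$ is not. In $U=\Sigma_1*\Sigma_2$ we have $f=z_2z_3$ with $1\neq z_2\in\Sigma_1$ and $1\neq z_3\in\Sigma_2$. Write $f^n=z_2q$ with $q=z_3(z_2z_3)^{n-1}$, a reduced word that begins and ends with a $\Sigma_2$-syllable. Conjugation by $z_2^{-1}$ carries the pair $\Sigma_1,\ f^n\Sigma_1f^{-n}$ to the pair $\Sigma_1,\ q\Sigma_1q^{-1}$. An alternating product such as $x_1(qx_2q^{-1})x_3(qx_4q^{-1})\cdots$ with nontrivial $x_i\in\Sigma_1$ is reduced as written, hence nontrivial, and the same holds for one that begins with $qx_1q^{-1}$. So $\Sigma_1$ and $f^n\Sigma_1f^{-n}$ generate their free product. Similarly $f^n=q'z_3$ with $q'=z_2(z_3z_2)^{n-1}$ beginning and ending with $\Sigma_1$-syllables, and $f^n\Sigma_2f^{-n}=q'\Sigma_2q'^{-1}$.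 So $\Sigma_2$ and $f^n\Sigma_2f^{-n}$ generate their free product.

**Step 2: injectivity of $\rho$ on $P$ and $Q$.** On $H_1$, $\rho$ is the inclusion into $\Sigma_1$. On $H_2$ it is $x\mapsto f^nxf^{-n}$, into $f^n\Sigma_1f^{-n}$. By Step 1, $\rho$ is injective on $H_1*H_2$, with image in $U$. On $H_6$ it is the inclusion into $V$. Hence $\rho$ is injective on $P=H_6*(H_1*H_2)$. Likewise $\rho$ maps $H_3$ injectively into $f^n\Sigma_2f^{-n}$ and $H_4$ into $\Sigma_2$, so it is injective on $H_3*H_4$ with image in $U$. It maps $H_5$ injectively into $V$. Hence it is injective on $Q=(H_3*H_4)*H_5$.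

**Step 3: $D$ is hyperbolic.** We have $D=z_6\cdot\rho(z_1z_2)$ with $1\neq z_6\in V$, and $\rho(z_1z_2)\in U$ is nontrivial by Step 2. So $D$ is cyclically reduced of length $2$ in $U*V$, hence not elliptic.

**Step 4: part (ii).** In $P=H_6*(H_1*H_2)$ we have $d=z_6\cdot(z_1z_2)$, where $z_6$ has infinite order and $z_1z_2\ne1$. Lemma 4 applies with $C=H_6$ and $E=H_1*H_2$. In $Q=H_3*(H_4*H_5)$ we have $d^{-1}=z_3\cdot(z_4z_5)$, and Lemma 4 applies to $d^{-1}$. The conditions $ydy^{-1}=d^{\pm1}$ and $yd^{-1}y^{-1}=d^{\mp1}$ are equivalent. $\square$

**Lemma 6 (key lemma).** Let $\alpha:U\to A$ and $\beta:V\to B$ be epimorphisms onto finite groups, let $\eta=(\alpha*\beta)\circ\pi$, and let $1\ne g\in G$. Then there is $\theta\in\mathrm{Aut}(G)$ with $\eta\circ\theta=\eta$ and $\pi(\theta(g))\neq1$.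

*Proof.* Let $n=|A|$, let $l$ be a positive multiple of $|B|$, to be chosen, and put $\theta=T_f^nT_d^l$.

**Step 1: $\theta$ is invisible to $\eta$.** We have $\eta(f)=\alpha(z_2z_3)\in A$, so $\eta(f)^n=1$. Since $T_f^n$ is the identity or conjugation by $f^n$ on each $H_i$, it follows that $\eta T_f^n=\eta$. Since $z_1z_2=1$ in $\Sigma_1$, we have $\eta(d)=\beta(z_6)\in B$, so $\eta(d)^l=1$ and $\eta T_d^l=\eta$. Hence $\eta\theta=\eta T_f^nT_d^l=\eta T_d^l=\eta$, for every such $l$.

**Step 2: put $g$ in a convenient form.** The condition $\pi\theta(g)\ne1$ depends only on the conjugacy class of $g$. Among all conjugates of $g$ and all their expressions as products of elements of $P\cup Q$, choose one with the fewest factors. If there is one factor, $g\in P\cup Q$. Otherwise consecutive factors come from different groups among $P,Q$ and lie outside $\langle d\rangle$, since otherwise two of them could be merged. The first and last factors also come from different groups, since otherwise a conjugation would merge them. So the number of factors is even, and after a cyclic permutation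
$$g=y_0y_1\cdots y_k,\quad k\text{ odd},\qquad y_i\in P\smallsetminus\langle d\rangle\ (i\text{ even}),\qquad y_i\in Q\smallsetminus\langle d\rangle\ (i\text{ odd}).$$

**Step 3: $\pi\theta(g)\neq1$ for a suitable $l$.** Write $\rho=\pi T_f^n$ and $D=\rho(d)$. Then $\pi\theta(g)=\rho(T_d^l(g))$, and $T_d^l$ is the identity on $P$ and is $y\mapsto d^lyd^{-l}$ on $Q$. If $g\in P$, then $\pi\theta(g)=\rho(g)\ne1$ by Lemma 5(i). If $g\in Q$, then $\pi\theta(g)=D^l\rho(g)D^{-l}\neq1$, again by Lemma 5(i). In the remaining case
$$\pi\theta(g)=\rho(y_0)\,D^{l}\,\rho(y_1)\,D^{-l}\,\rho(y_2)\,D^{l}\cdots\rho(y_k)\,D^{-l}.$$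
Each $y_i$ lies together with $d$ in one of the groups $P$, $Q$. By Lemma 5(ii), $y_idy_i^{-1}\ne d^{\pm1}$, and since $\rho$ is injective on that group, $\rho(y_i)D\rho(y_i)^{-1}\neq D^{\pm1}$. The tree of $U*V$ has trivial edge stabilizers and $D$ is hyperbolic on it. So Lemma 3 gives an $l_0$ such that the product is nontrivial for every multiple $l\ge l_0$ of $|B|$. $\square$

## 7. Building the chain: proof of Theorem A

To pass from a nontrivial element of $U*V$ to finite quotients, we need $U=\Sigma_1*\Sigma_2$ to be residually finite. The general fact is attributed in our source to Gruenberg (1957). Here is a short proof.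

**Lemma 7.** A free product of two residually finite groups is residually finite.

*Proof.* A nontrivial element is a reduced word with finitely many syllables. Mapping the factors to finite quotients in which its syllables stay nontrivial gives a reduced word of the same length. So we may assume that the factors $X,Y$ are finite. Let $g=g_1\cdots g_r$ be a reduced word with $r\ge 1$, and let $W$ be the finite set of reduced words of length at most $r$, including the empty word. Let $X$ act on $W$ as follows. If $w$ does not begin with an $X$-syllable and has length at most $r-1$, then $X$ acts on the set $\{xw: x\in X\}\subset W$ by left multiplication. If $w$ has length $r$ and does not begin with an $X$-syllable, then $X$ fixes $w$. These sets partition $W$. Define an action of $Y$ in the same way. Together they give a homomorphism from $X*Y$ to the finite group of permutations of $W$. Applying $g_r$, then $g_{r-1}$, and so on, to the empty word, we get $g_r$, $g_{r-1}g_r$, and finally $g$, which is not the empty word. So $g$ acts nontrivially. $\square$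

**Proof of Theorem A.** By Lemma 7, $U$ is residually finite, and $V=\Sigma_3$ is by hypothesis. Both are infinite, since they contain elements $z_i$. The group $G$ is countable and infinite; let $g_1,g_2,\dots$ be an enumeration of $G\smallsetminus\{1\}$.

**Step 1: the shape of the maps.** We construct inductively
$$h_m=(\alpha_m*\beta_m)\circ\pi\circ\phi_m,\qquad\phi_m\in\mathrm{Aut}(G),\tag{4}$$
where $\alpha_m:U\to A_m$ and $\beta_m:V\to B_m$ are epimorphisms onto nontrivial finite groups, starting from the given $\alpha_1,\beta_1$ and $\phi_1=\mathrm{id}$. Every such $h_m$ is onto $A_m*B_m$.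

**Step 2: the inductive step, which takes $g_m$ out of the kernel.** Given $h_m$, apply Lemma 6 to $\alpha_m,\beta_m$ and the nontrivial element $\phi_m(g_m)$. It gives $\theta_m\in\mathrm{Aut}(G)$ with
$$(\alpha_m*\beta_m)\,\pi\,\theta_m=(\alpha_m*\beta_m)\,\pi\qquad\text{and}\qquad w:=\pi\,\theta_m\,\phi_m(g_m)\ne1 .\tag{5}$$
Put $\phi_{m+1}=\theta_m\phi_m$ and write $w$ as a reduced word in $U*V$. The subgroup $\ker\alpha_m$ has finite index in the infinite group $U$, so it contains some $u\neq1$. By residual finiteness there is a normal subgroup of finite index in $U$, contained in $\ker\alpha_m$, that contains neither $u$ nor any of the $U$-syllables of $w$. There is likewise a normal subgroup of finite index in $V$, contained in $\ker\beta_m$, that contains none of the $V$-syllables of $w$. Let $\alpha_{m+1}:U\to A_{m+1}$ and $\beta_{m+1}:V\to B_{m+1}$ be the quotient maps. The groups $A_{m+1},B_{m+1}$ map onto $A_m,B_m$, so they are nontrivial. Since all syllables of $w$ survive, $h_{m+1}(g_m)=(\alpha_{m+1}*\beta_{m+1})(w)$ is a reduced word of the same length as $w$, so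
$$h_{m+1}(g_m)\neq1 .$$

**Step 3: the maps form a chain.** The natural maps $A_{m+1}\to A_m$ and $B_{m+1}\to B_m$ induce an epimorphism $\tau_m:A_{m+1}*B_{m+1}\to A_m*B_m$ that sends elliptics to elliptics. Its kernel contains $\alpha_{m+1}(u)\neq1$. By (5),
$$\tau_mh_{m+1}=(\alpha_m*\beta_m)\,\pi\,\theta_m\,\phi_m=(\alpha_m*\beta_m)\,\pi\,\phi_m=h_m .$$
So $h_m<h_{m+1}$.

**Step 4: the kernels intersect trivially.** Every nontrivial element is some $g_m$, and $h_{m+1}(g_m)\ne1$. So $\bigcap_m\ker h_m=1$.

**Step 5: no upper bound.** Let $G$ be freely indecomposable and not cyclic. Each $h_m(G)=A_m*B_m$ contains a non-elliptic element $ab$ with $1\neq a\in A_m$ and $1\ne b\in B_m$. Lemma 1 with $I$ the set of all indices shows that no $h$ satisfies $h>h_m$ for all $m$. $\square$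

**Remark.** The kernels decrease, so for every infinite set $I$ of indices $\bigcap_{m\in I}\ker h_m=1$. Lemma 1 then shows, when $G$ is freely indecomposable and not cyclic, that no $h$ satisfies $h>h_m$ for infinitely many $m$. The proof of Lemma 1 does not use that the epimorphisms $\sigma_m$ have nontrivial kernels.

## 8. Twelve half-turns: proof of Theorem 1

Let $H_i=\langle s_i,t_i\mid s_i^2,t_i^2\rangle$ be infinite dihedral and $z_i=s_it_i$, an element of infinite order.

**Step 1: the $\Sigma_j$ are residually finite.** Each has the form
$$\Sigma=\langle s,t,s',t'\mid s^2,t^2,s'^2,t'^2,sts't'\rangle .$$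
Here $t'=t'^{-1}=sts'$, so $\Sigma=\langle s,t,s'\mid s^2,t^2,s'^2,(sts')^2\rangle$. The elements represented by words of even length in $s,t,s'$ form a subgroup of index at most $2$. It is generated by $a=st$ and $b=ts'$, since $ss'=ab$ and the other products of two generators are inverses of these or trivial. The relation $(sts')^2=1$ reads
$$st\cdot s's\cdot ts'=a\,(ab)^{-1}\,b=ab^{-1}a^{-1}b=1 ,$$
so $a$ and $b$ commute. Thus $\Sigma$ has a finitely generated abelian subgroup of finite index. Finitely generated abelian groups are residually finite. A group with a residually finite subgroup of finite index is residually finite too, because finite-index subgroups of the subgroup have finite index in the group and contain normal subgroups of finite index. So $\Sigma$ is residually finite. In particular $U$ and $V$ are nontrivial residually finite groups, so they have nontrivial finite quotients $\alpha_1,\beta_1$ with which to start.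

**Step 2: $G$ is a cocompact Fuchsian group.** This is for the next step. Since $\pi/6$ is less than the interior angle $5\pi/6$ of the Euclidean regular $12$-gon, there is a regular $12$-gon in $\mathbb H^2$ with all angles $\pi/6$. Pair each side with itself by the half-turn $r_i$ about its midpoint. The vertices form a single cycle, with angle sum $12\cdot\pi/6=2\pi$. By Poincaré's polygon theorem the half-turns generate a discrete group with the compact polygon as a fundamental domain, presented by the relations $r_i^2=1$ and $r_1r_2\cdots r_{12}=1$ (for a suitable cyclic labeling of the sides). This is the presentation of $G$, with signature $(0;2^{(12)})$.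

**Step 3: $G$ is freely indecomposable and not cyclic.** By Step 2, $G$ acts properly and cocompactly on $\mathbb H^2$, so it has exactly one end. Finite groups have no ends and $\mathbb Z$ has two, so $G$ is not cyclic. Suppose $G=C*E$ with $C,E$ nontrivial. Both are finitely generated, being quotients of $G$. Take a finite generating set inside $C\cup E$ and remove the vertex $1$ from the Cayley graph (edges join $g$ to $gs$). Multiplying a reduced word on the right by a generator $s\in C\cup E$ changes the factor of its first syllable only if the word passes through $1$. So words beginning in $C$ and words beginning in $E$ are in different components. Both sets contain arbitrarily long words, namely $c\,e\,c\,e\cdots$ and $e\,c\,e\,c\cdots$ for nontrivial $c\in C$, $e\in E$; continuing these words indefinitely gives an infinite ray in each part that eventually leaves every finite set. So $C*E$ has at least two ends, a contradiction.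

Hence Theorem A applies to $G$, and its last sentence gives a chain $h_1<h_2<\cdots$ with no upper bound.

**Step 4: the additional hypothesis.** The group $G$ is generated by finitely many involutions, so $G^{ab}$ is finite and $G$ has no epimorphism onto $\mathbb Z$. An epimorphism $G\to M*F$ with $F\ne1$ free would give epimorphisms $G\to F\to\mathbb Z$. So no homomorphism of $G$, and in particular no $h_m$, factors through an epimorphism onto such an $M*F$. $\square$

So the conjecture is false, even with its additional hypothesis.

## 9. Closed surface groups of genus at least six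

The Fuchsian group above has torsion. There are torsion-free examples. Surface groups do map onto $\mathbb Z$, so the factoring hypothesis needs a different argument.

**Theorem 2.** For every $g\ge6$ the conjecture, with its additional hypothesis, fails for the closed orientable surface group $G$ of genus $g$.

*Proof.* **Step 1: fit $G$ into Theorem A.** Take $H_i=F(a_i,b_i)$ and $z_i=[a_i,b_i]$ for $i\le5$, and $H_6=F(a_6,b_6,\dots,a_g,b_g)$ with $z_6=\prod_{i=6}^g[a_i,b_i]$. The $z_i$ are nontrivial in free groups, so they have infinite order. The group of the data is the surface group of genus $g$. The groups $\Sigma_1,\Sigma_2,\Sigma_3$ are closed surface groups of genera $2$, $2$ and $1+(g-5)=g-4$, hence residually finite. The group $G$ acts properly and cocompactly on $\mathbb H^2$, so it is one-ended, and as in Section 8 it is freely indecomposable and not cyclic. Take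
$$\alpha_1:U\to A_1=H_1(U;\mathbb F_2),\qquad\beta_1:V\to B_1=H_1(V;\mathbb F_2),$$
which are onto nontrivial finite groups. Theorem A gives a chain without upper bound.

**Step 2: reduce the factoring hypothesis to $h_1$.** Suppose some $h_m$ factors through an epimorphism $\kappa:G\to M*F$ with $F\ne 1$ free. Since $h_1=\tau_1\cdots\tau_{m-1}h_m$, so does $h_1$, say $h_1=\varphi\circ\kappa$. Absorbing a free factor of $F$ into $M$, we may take $F=\mathbb Z$.

**Step 3: every class in $H^1(G)$ comes from $M*\mathbb Z$.** This is where the choice of $\alpha_1,\beta_1$ enters. All cohomology has coefficients in $\mathbb F_2$, and $H^1(\,\cdot\,)=\mathrm{Hom}(\,\cdot\,,\mathbb F_2)$. The surjection $\pi$ induces a surjection $H_1(G;\mathbb F_2)\to H_1(U;\mathbb F_2)\oplus H_1(V;\mathbb F_2)$. The dimensions are $2g$ and $(4+4)+2(g-4)=2g$, so it is an isomorphism. The target is $A_1\oplus B_1$, and the map is induced by $h_1=(\alpha_1*\beta_1)\pi$ followed by $A_1*B_1\to A_1\oplus B_1$. So every $y\in H^1(G)$ has the form $y=h_1^*y'=\kappa^*\varphi^*y'$ with $y'\in H^1(A_1*B_1)$.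

**Step 4: a class with zero cup products contradicts duality.** Let $\chi\in H^1(M*\mathbb Z)$ be the class of $M*\mathbb Z\to\mathbb Z\to\mathbb F_2$. As $\kappa$ is onto and $\chi\neq0$, $\kappa^*\chi\ne0$. The restrictions give
$$H^2(M*\mathbb Z)\cong H^2(M)\oplus H^2(\mathbb Z)=H^2(M),$$
and $\chi|_M=0$. So for every $x\in H^1(M*\mathbb Z)$ the product $\chi\cup x$ restricts to $0$ on $M$, hence $\chi\cup x=0$. By Step 3, for every $y\in H^1(G)$,
$$\kappa^*\chi\cup y=\kappa^*(\chi\cup\varphi^*y')=0 .$$
The closed surface is aspherical, so $H^*(G)$ is its cohomology, and by Poincaré duality the nonzero class $\kappa^*\chi$ has a nonzero cup product with some $y$. This is a contradiction. $\square$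

## 10. Chains of bounded displacement have upper bounds

The last result is a positive counterpart. It shows that in any counterexample the maps must move every vertex of the trees farther and farther.

**Proposition 1.** Let $G$ be generated by a finite set $S$ and let $h_1<h_2<\cdots$ be homomorphisms $h_m:G\to A_m*B_m$ with Bass–Serre trees $T_m$. Let $\lambda_m=\min_{v}\max_{s\in S}d(v,h_m(s)v)$, where $v$ runs over the vertices of $T_m$. If $\liminf\lambda_m<\infty$, there is a homomorphism $h$ of $G$ into a free product with $h>h_m$ for all $m$. So in every counterexample $\lambda_m\to\infty$.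

*Proof.* Let $K=\bigcap_m\ker h_m$ and $L=G/K$.

**Step 1: a limit tree.** We pass to a limit of the trees $T_m$ in order to get a splitting of $L$. Choose an infinite set of indices on which $\lambda_m$ is bounded, a nonprincipal ultrafilter $\omega$ on the indices that contains this set, and vertices $v_m\in T_m$ realizing $\lambda_m$. Say that something holds for almost all $m$ if it holds on a set in $\omega$. Such a set is infinite, and an integer-valued function that is bounded on a set in $\omega$ is constant for almost all $m$. Let $X$ be the set of sequences $(u_m)$ of vertices $u_m\in T_m$ with $d(u_m,v_m)$ bounded on a set in $\omega$, where sequences that agree for almost all $m$ are identified. Join two of them by an edge if their distance is $1$ for almost all $m$.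

This graph is a tree. For connectedness, two elements of $X$ have a constant distance $n$ for almost all $m$, and the successive vertices of the geodesics in $T_m$ give a path of $n$ edges in $X$. There are no circuits: a reduced closed path of positive length in $X$ would give, for almost all $m$, a reduced closed path of the same length in $T_m$.

The group $G$ acts on $X$ by $g\cdot(u_m)=(h_m(g)u_m)$. The sequence remains in $X$ because $d(h_m(g)v_m,v_m)$ is at most $\lambda_m$ times the word length of $g$. The type of $u_m$ (coset of $A_m$ or of $B_m$) is constant for almost all $m$, it differs for adjacent vertices of $X$, and it is preserved by $G$. So there are no inversions.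

**Step 2: $L$ acts with trivial edge stabilizers.** If $g$ fixes an edge of $X$, then $h_m(g)$ fixes an edge of $T_m$ for almost all $m$, so $h_m(g)=1$ for infinitely many $m$. The kernels decrease, so $g\in K$. Conversely $K$ acts trivially. So $L$ acts on $X$ with trivial edge stabilizers, and by Bass–Serre theory it is the free product of stabilizers of representatives of the vertex orbits and of a free group. Since $L$ is finitely generated, its generators involve only finitely many of these factors and finitely many basis elements of the free group, so there are no others except trivial ones. Hence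
$$L=L_1*\cdots*L_k*F(y_1,\dots,y_r),$$
where a nontrivial element of $L$ fixes a vertex of $X$ if and only if it is conjugate into some $L_i$.

**Step 3: vertex stabilizers map to elliptics.** This prepares the ellipticity condition. If $g$ fixes a vertex of $X$, then $h_m(g)$ is elliptic for almost all $m$, so for infinitely many $m$. Since $h_m=\tau_mh_{m+1}$ with $\tau_m$ preserving ellipticity, ellipticity of $h_{m+1}(g)$ implies that of $h_m(g)$. So $h_m(g)$ is elliptic for all $m$.

**Step 4: embed $L$ in a free product of two groups with exactly the right elliptics.** Let $A=L_1\times\cdots\times L_k\times\langle a\rangle$ and $B=\langle b\rangle$, with $a,b$ of infinite order. The normal closure $N$ of $A$ in $A*B$ is the kernel of $A*B\to B$ and equals $\ast_{i\in\mathbb Z}A_i$ with $A_i=b^iAb^{-i}$. An element of $N$ is elliptic in $A*B$ if and only if it is conjugate inside $N$ into some $A_i$. Indeed, every element of $A*B$ is $\nu b^i$ with $\nu\in N$, so the conjugates of $A$ are the groups $\nu A_i\nu^{-1}$. Conjugates of $B$ meet $N$ trivially, since they map isomorphically to $B$.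

Put $a_i=b^iab^{-i}\in A_i$. Map $L_i$ to $b^iL_ib^{-i}\subset A_i$ for $1\le i\le k$, and $y_j$ to $a_{k+2j-1}a_{k+2j}$ for $1\le j\le r$. This is a free product of injections
$$L_i\to A_i,\qquad\langle y_j\rangle\to A_{k+2j-1}*A_{k+2j},$$
whose targets are distinct free factors of $N$; call these targets, together with the remaining $A_i$, the coarse factors of $N$. So the map $\iota:L\to A*B$ is injective. Every element of $L$ is, up to conjugacy, in some $L_i$, in some $\langle y_j\rangle$, or cyclically reduced of length at least $2$ with respect to these factors.

* The image of an element of $L_i$ is elliptic.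
* The image of $y_j^n$ with $n\neq0$ is $(a_sa_{s+1})^n$ with $s=k+2j-1$, which is cyclically reduced of length $2|n|$ in $\ast_iA_i$. So it is not conjugate in $N$ into any $A_i$, and is not elliptic.
* A cyclically reduced element of length at least $2$ has an image that is cyclically reduced of length at least $2$ for the coarse factors. So the image is not conjugate in $N$ into a coarse factor. Each $A_i$ lies in a coarse factor, so the image is not elliptic.

Hence the nontrivial elliptics of $\iota(L)$ are exactly the nontrivial images of conjugates of the $L_i$.

**Step 5: the upper bound.** Let $h:G\to L\xrightarrow{\ \iota\ }A*B$. Then $\ker h=K\subseteq\ker h_{m+1}\subsetneq\ker h_m$, so $h_m=\sigma_mh$ with an epimorphism $\sigma_m:h(G)\to h_m(G)$ with nontrivial kernel. If $h(g)$ is elliptic, then by Step 4 the image of $g$ in $L$ is trivial or conjugate into some $L_i$, so $g$ fixes a vertex of $X$, and by Step 3 $\sigma_m(h(g))=h_m(g)$ is elliptic. So $h>h_m$ for all $m$. $\square$
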